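# Log-concavity of the domination polynomials of caterpillars

## 1. A cone of symmetric polynomials in two variables

The proof in this lecture turns on one convex cone. Let $y,z$ be commuting variables and put
$$e_1=y+z,\qquad e_2=yz,\qquad h_m=\sum_{i=0}^m y^iz^{m-i}\quad(m\ge 0),\qquad h_{-1}=0 .$$
The product $e_2^rh_m=\sum_{i=r}^{r+m}y^iz^{m+2r-i}$ is a block of coefficients $1$, placed symmetrically in degree $m+2r$.

**Definition.** $\mathcal S$ is the set of finite sums of the polynomials $e_2^rh_m$ ($r,m\ge0$) with nonnegative real coefficients.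

For example, $y^2+3yz+z^2=h_2+2e_2$ is in $\mathcal S$. On the other hand $y^2+z^2=h_2-e_2$ is not in $\mathcal S$, as Lemma 1(a) will show. The members of $\mathcal S$ are the symmetric polynomials whose homogeneous parts have coefficients that rise from the ends to the middle.

**Lemma 1.**
(a) Let $f$ be symmetric and homogeneous of degree $d$, with coefficient $c_i$ at $y^iz^{d-i}$ and $c_{-1}=0$. Then
$$f=\sum_{0\le r\le d/2}(c_r-c_{r-1})\,e_2^rh_{d-2r},\tag{1}$$
and $f\in\mathcal S$ if and only if $c_{r-1}\le c_r$ for all $0\le r\le d/2$.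
(b) $\mathcal S$ is closed under sums and products, and contains $e_1$ and $e_2$.
(c) Let $R(y)=\sum_j r_jy^j$ have nonnegative coefficients (with $r_j=0$ outside the range). Then $R(y)R(z)\in\mathcal S$ if and only if
$$r_ar_b\le r_{a+1}r_{b-1}\qquad\text{for all integers }0\le a<b.\tag{2}$$
In particular, $R(y)R(z)\in\mathcal S$ implies $r_{j-1}r_{j+1}\le r_j^2$ for all $j\ge1$.

*Proof.* (a) For $i\le d/2$, the monomial $y^iz^{d-i}$ occurs in $e_2^rh_{d-2r}$ exactly when $r\le i$. So its coefficient on the right of (1) is $\sum_{r\le i}(c_r-c_{r-1})=c_i$, and symmetry handles $i>d/2$. The polynomials $e_2^rh_{d-2r}$ have distinct smallest exponents $r$ of $y$, so they are linearly independent. The expansion (1) is therefore the only one, and the criterion follows.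

(b) Sums are clear. For products, let $m\ge n$. For $i\le (m+n)/2$ the coefficient of $y^iz^{m+n-i}$ in $h_mh_n$ is the number of ways to write $i=a+b$ with $0\le a\le m$, $0\le b\le n$, which is $\min(i,n)+1$. It rises by $1$ at each $i\le n$ and is then constant, so (1) gives
$$h_mh_n=\sum_{r=0}^{\min(m,n)}e_2^rh_{m+n-2r}.$$
Finally $e_1=h_1$ and $e_2=e_2h_0$.

(c) The coefficient of $y^az^b$ in $R(y)R(z)$ is $r_ar_b$. By (a), membership in $\mathcal S$ says $r_ar_b\le r_{a+1}r_{b-1}$ whenever $0\le a$ and $a+1\le\frac{a+b}2$, that is $b\ge a+2$. For $b=a+1$, (2) is an equality. The case $a=j-1$, $b=j+1$ is log-concavity. ∎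

Here is what the cone is for. Log-concavity of $R$ is a system of quadratic inequalities, and such a system behaves badly when we add polynomials: $1+2x+4x^2$ and $4+2x+x^2$ are log-concave, but their sum $5+4x+5x^2$ is not, as $16<25$. After we pass from $R(y)$ to $R(y)R(z)$, the property becomes membership in a convex cone, and sums are harmless. If $R$ counts configurations, then $R(y)R(z)$ counts pairs of configurations. We may cut the set of pairs into classes in any way we like and treat the classes one at a time. We shall do this for dominating sets of caterpillars.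

## 2. Dominating sets, caterpillars, and the two theorems

Let $G$ be a finite undirected graph on $n$ vertices. A dominating set is a set $S$ of vertices such that every vertex of $G$ is in $S$ or adjacent to a vertex of $S$. Let $d_j(G)$ be the number of dominating sets with $j$ elements. The domination polynomial is $D(G;x)=\sum_{j\ge0}d_j(G)x^j$. It is called log-concave if $d_j(G)^2\ge d_{j-1}(G)d_{j+1}(G)$ for all $1\le j\le n-1$. For the path $P_3$ we get $d_1=1$ (the middle vertex), $d_2=3$, $d_3=1$, so $D(P_3;x)=x+3x^2+x^3$.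

For $k\ge1$ and $a_1,\dots,a_k\ge0$, the caterpillar $T(a_1,\dots,a_k)$ has spine vertices $v_1,\dots,v_k$, edges $v_iv_{i+1}$ for $1\le i\le k-1$, and $a_i$ leaves attached to $v_i$. For example $T(2)=P_3$ and $T(1,0,1)=P_5$. The representation is not unique: $T(0,0,0)=T(1,0)=T(2)$.

If every $a_i\ge1$ (a "legged" caterpillar), it is known that
$$D(T(a_1,\dots,a_k);x)=\prod_{i=1}^k\bigl(x^{a_i}+x(1+x)^{a_i}\bigr)$$
and that this polynomial is log-concave. The question, from Alina Du, Steven Heilman, Greta Panova, "Trees and Graphs with Non Log-concave Dominating Set Sequence via AI Tools", arXiv:2605.02193 (2026), is whether this persists when some $a_i=0$. The authors believe that it does. It does.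

**Theorem 1.** For all $k\ge1$ and $a_1,\dots,a_k\ge0$, the polynomial $D(T(a_1,\dots,a_k);x)$ is log-concave.

**Theorem 2.** Let $F$ be a forest all of whose components are caterpillars $T(\dots)$, and let $H$ be a set of spine vertices each bearing at least one leaf. Let $G$ be obtained from $F$ by adding any set of edges between vertices of $H$. Then $D(G;x)=D(F;x)$, this polynomial has no internal zero coefficients, and $d_i(G)d_j(G)\le d_{i+1}(G)d_{j-1}(G)$ for all $i<j$. "Log-concave" cannot be improved to "real-rooted", even for paths.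

In Theorem 2, "bearing a leaf" means that $a_i\ge1$ in the chosen representation; the attached leaves are not spine vertices.

## 3. Complements of dominating sets: hubs and legless vertices

**Step 1: both ends of the spine may be assumed to bear leaves.** If $k\ge2$ and $a_1=0$, then $v_1$ is itself a leaf at $v_2$, so $T(0,a_2,\dots,a_k)=T(a_2+1,a_3,\dots,a_k)$; similarly on the right. Repeating, we reach either a single vertex, where $D=x$ and there is nothing to prove, or a representation with $a_1,a_k\ge1$. We assume the latter. Call $v_i$ a hub if $a_i\ge1$ and legless if $a_i=0$. Every legless vertex is now interior, so it has exactly the two neighbors $v_{i-1},v_{i+1}$.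

**Step 2: we count complements, because their condition is local.** A set $S$ is dominating if and only if $C=V\setminus S$ contains no closed neighborhood $N[w]$. For a leaf $\ell$ at $v$ this says that $\ell$ and $v$ are not both in $C$. For a hub $v$ with leaf $\ell$ we have $N[v]\supseteq N[\ell]$, so the hub adds no condition. A legless $v_i$ adds the condition $\{v_{i-1},v_i,v_{i+1}\}\not\subseteq C$.

Let $c_i=1$ if $v_i\in C$ and $c_i=0$ otherwise. If a hub has $c_i=1$, none of its leaves is in $C$, and hub and leaves together contribute $y$. If $c_i=0$, its leaves are free and contribute $(1+y)^{a_i}$. With $r_j:=d_{n-j}$ we obtain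
$$R(y):=\sum_jr_jy^j=\sum_c\ \prod_{i\text{ legless}}y^{c_i}\prod_{i\text{ hub}}\omega_i(c_i),\qquad\omega_i(0)=(1+y)^{a_i},\quad\omega_i(1)=y,\tag{3}$$
where $c$ runs over $\{0,1\}^k$ with no legless $i$ having $c_{i-1}=c_i=c_{i+1}=1$. Reversing a sequence does not affect log-concavity. By Lemma 1(c), Theorem 1 follows once we show
$$R(y)R(z)\in\mathcal S.$$

**The legged case by hand.** If all vertices are hubs, (3) factors as $R=\prod_iH_{a_i}$ with $H_a=(1+y)^a+y$. This is the product formula above, because $D=x^nR(1/x)$. The coefficients of $H_a$ are $1,\ a+1,\ \binom a2,\ \binom a3,\dots$. Clearly $(a+1)^2\ge\binom a2$. For $a\ge3$ the inequality $\binom a2^2\ge(a+1)\binom a3$ reads $\frac{3a(a-1)}{2(a-2)}\ge a+1$, that is $a^2-a+4\ge0$. The remaining inequalities are those of the binomial coefficients. There are no internal zeros, so the ratios $r_{j+1}/r_j$ are nonincreasing and (2) holds for $H_a$. Hence $H_a(y)H_a(z)\in\mathcal S$, and since $\mathcal S$ is closed under products, $R(y)R(z)\in\mathcal S$.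

**The first legless vertex.** For $P_5=T(1,0,1)$ only $c=(1,1,1)$ is excluded, so
$$R=(1+y)(1+2y)^2-y^3=1+5y+8y^2+3y^3,\qquad D(P_5;x)=x^2(x^3+5x^2+8x+3).$$
For $P_6=T(1,0,0,1)$ we exclude $1110$, $0111$, $1111$, of weights $y^3(1+y)$, $y^3(1+y)$, $y^4$. This gives $R=(1+2y)^2(1+y)^2-2y^3-3y^4=1+6y+13y^2+10y^3+y^4$. Both are log-concave, but the product structure is gone: we subtract from a product, and subtraction does not respect log-concavity.

Real-rootedness would imply log-concavity by Newton's inequalities, but it fails here. The cubic $x^3+bx^2+cx+d$ with $(b,c,d)=(5,8,3)$ has discriminant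
$$18bcd-4b^3d+b^2c^2-4c^3-27d^2=2160-1500+1600-2048-243=-31<0,$$
so $D(P_5;x)$ has nonreal roots.

The other natural plan is to sweep along the spine, remembering the last two values of $c$. This expresses $R$ as a sum of state polynomials, and it stops at the fact noted in Section 1: sums of log-concave polynomials need not be log-concave. So we sweep with pairs of configurations instead.

## 4. Pairs of configurations, classes, and modes

**Step 1: encode a pair of configurations as one word.** $R(y)R(z)$ is a sum over pairs $(c,c')$. At each spine position write a symbol $x_i\in\{0,+,-,2\}$ for $(c_i,c_i')=(0,0),(1,0),(0,1),(1,1)$. A triple $(x_{i-1},x_i,x_{i+1})$ centered at a legless $i$ is *forbidden* exactly when all three symbols lie in $\{+,2\}$ or all three lie in $\{-,2\}$. The legless weights of $0,+,-,2$ are $1,y,z,e_2$. The hub weights are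
$$N=(1+y)^a(1+z)^a=(1+e_1+e_2)^a,\qquad y(1+z)^a,\qquad z(1+y)^a,\qquad e_2.$$

**Step 2: split the sum into pieces small enough to control.** For each legless position fix its *class*: $0$, or $\pm$ (symbol $+$ or $-$), or $2$. For each hub, split the weight vector, in the order $(0,+,-,2)$, as
$$P_0M_{00}+M_D+\sum_{\tau=0}^{a-1}\binom a{\tau+1}e_2M_\tau+e_2M_{22},\tag{4}$$
$$M_{00}=(1,0,0,0),\quad M_D=(e_1,y,z,0),\quad M_\tau=((\tau+1)e_1^\tau,z^\tau,y^\tau,0),\quad M_{22}=(0,0,0,1).$$
We call these vectors *modes*. In the coordinate $+$, (4) is the identity $y+\sum_\tau\binom a{\tau+1}e_2z^\tau=y+y\sum_{\tau}\binom a{\tau+1}z^{\tau+1}=y(1+z)^a$; the coordinate $-$ is its mirror image, and the coordinate $2$ is clear. The coordinate $0$ defines $P_0=N-e_1-\sum_\tau(\tau+1)\binom a{\tau+1}e_2e_1^\tau$. The coefficient of $e_2e_1^\tau$ in $N$ is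
$$\frac{a!}{\tau!\,(a-1-\tau)!}=(\tau+1)\binom a{\tau+1},$$
so these terms cancel exactly. The coefficient of $e_1$ in $N$ is $a\ge1$. So $P_0$ has nonnegative coefficients in $e_1,e_2$, hence $P_0\in\mathcal S$.

For $a=1$ this reads $P_0=1$, and the vector is $M_{00}+M_D+e_2(1,1,1,0)+e_2M_{22}$.

**Step 3: the goal.** The coefficients in (4) are in $\mathcal S$. So $R(y)R(z)$ is an $\mathcal S$-combination of sums $Z$, one for each choice of a class at every legless position and a mode at every hub. Here $Z$ is the total weight of all words that have the chosen classes and no forbidden triple, with the chosen mode as hub weight. It suffices to prove that every $Z\in\mathcal S$. From now on one such choice is fixed.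

As an example, take $P_5$ with mode $M_0=(1,1,1,0)$ at both hubs and class $\pm$ in the middle. If the middle symbol is $+$, of weight $y$, there are $9$ choices for the hub symbols in $\{0,+,-\}$, and only $(+,+)$ is forbidden. So $Z=8y+8z=8h_1$.

## 5. The transfer from one hub to the next

A bar denotes the swap $y\leftrightarrow z$.

**Definition (pre-hub and post-hub data).** For a hub at position $i$ let $\Phi(q)$ be the total weight of the words $x_1\dots x_{i-1}$ such that, with $x_i=q$, no triple centered at a legless position $<i$ is forbidden. Put $W=\Phi(0)$, $X=\Phi(+)$, $X^{(2)}=\Phi(2)$. The rules and modes are unchanged if we exchange $y\leftrightarrow z$ and $+\leftrightarrow-$ together. Hence $\Phi(-)=\overline X$, while $W$ and $X^{(2)}$ are symmetric. If $w$ is the mode of the hub, the post-hub data are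
$$\zeta=w(0)W,\qquad T=w(+)X,\qquad\overline T=w(-)\overline X,\qquad\eta=w(2)X^{(2)}.$$

In every mode other than $M_{22}$ we have $\eta=0$. In mode $M_{22}$ we have $\zeta=T=0$ and $\eta=X^{(2)}$. We record data as pairs $(W;X)$ or $(\zeta;T)$ with symmetric first component. Pairs are added componentwise, and multiplied by symmetric polynomials componentwise. These will recur:
$$\mathbf a=(1;1),\quad\mathbf C=(e_1;z),\quad\boldsymbol\kappa=(e_1^2;\,2e_2+z^2),\quad\boldsymbol\varepsilon=(1;0),\quad\mu(M)=(M+\overline M;\,M).$$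

Let $\sigma$ be the string of classes between two consecutive hubs. The purpose of this section is to compute the pre-hub data of the second hub from the post-hub data of the first.

**Step 1: a class $0$ resets the sweep.** A legless symbol $0$ lies in no forbidden triple. So after it everything is as after a hub with post-hub data $(w;0)$, $\eta=0$, where $w$ is the total weight so far. This $w$ equals the pre-hub value $W$ for the part of the string before that $0$, since the symbol $0$ has weight $1$. So in the rest of this section we consider strings without class $0$.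

**Step 2: runs $\pm^n$ after type I data.** Type I data means $(\zeta;T)$ with $\eta=0$: the last symbol is $0,+,-$ with weights $\zeta,T,\overline T$, and it imposes no restriction on its successor. Put
$$E=\zeta+T,\qquad s=\zeta+T+\overline T,\qquad L=ys+zE,\qquad Q_K:=zK+y\overline K .$$
If $\sigma=\emptyset$, the next hub has $W=X=X^{(2)}=s$.

Let $n\ge1$. If a legless position holds $+$, its successor may be $+$ exactly when it may be $2$, namely when its predecessor is not in $\{+,2\}$; its successor may always be $0$ or $-$. Let $f_n$ be the weight of the words through a run of length $n$ with last symbol $+$ whose next symbol may be $+$. The other words with last symbol $+$ have $+$ before it, and their weight is $yf_{n-1}$ with the convention $f_0:=T$. For $n=1$, the predecessor of a good last $+$ is $0$ or $-$, so $f_1=y(\zeta+\overline T)=y\overline E$. For $n\ge1$, $f_{n+1}$ counts words whose last two symbols are $-+$. The words ending in $-$ have total weight $\overline f_n+z\overline f_{n-1}$, and $-+$ is never part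 of a forbidden triple centered at that $-$. So
$$f_1=y\overline E,\qquad f_{n+1}=y\overline f_n+e_2\overline f_{n-1}\quad(n\ge1).\tag{5}$$
At a hub directly after the run, symbol $0$ is always allowed. Symbol $+$ is allowed after every word ending in $-$ and after those counted by $f_n$. Symbol $2$ is allowed only after those counted by $f_n$ and $\overline f_n$:
$$W_n=f_n+\overline f_n+yf_{n-1}+z\overline f_{n-1},\quad X_n=f_n+\overline f_n+z\overline f_{n-1},\quad X^{(2)}_n=f_n+\overline f_n.\tag{6}$$
Write $O_n=(W_n;X_n)$.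

For $n\ge4$ apply (5) to $f_n$, and then to $\overline f_{n-1}=zf_{n-2}+e_2f_{n-3}$ and $\overline f_{n-2}=zf_{n-3}+e_2f_{n-4}$:
$$f_n=e_2f_{n-2}+e_1e_2f_{n-3}+e_2^2f_{n-4}\qquad(n\ge4).\tag{7}$$
The coefficients are symmetric, so (6) gives $O_n=e_2O_{n-2}+e_1e_2O_{n-3}+e_2^2O_{n-4}$ for $n\ge5$. Only the first four runs need work. From (5),
$$f_2=yzE+e_2\overline T=e_2s,\qquad f_3=e_2ys+e_2zE=e_2L,\qquad f_4=e_2(e_2s+y\overline L).\tag{8}$$
Inserting this in (6) gives
$$\begin{aligned}O_1&=(e_1s;\ e_1s-yT),\\ O_2&=2e_2s\,\mathbf a+\mu(z^2E),\\ O_3&=e_2\bigl[(e_1s+Q_E)\mathbf a+s\,\mathbf C\bigr],\\ O_4&=e_2\bigl[W_2\,\mathbf a+s\boldsymbol\kappa+e_2\mu(\overline E)\bigr].\end{aligned}\tag{9}$$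
Indeed $W_1=y\overline E+zE+yT+z\overline T=e_1s$ and $X_1=W_1-yT$. For $O_2$ use $z\overline f_1=z^2E$. For $O_3$ use $f_3+\overline f_3=e_2(L+\overline L)=e_2(e_1s+Q_E)$ and $z\overline f_2=e_2zs$. For $O_4$, $y\overline L=e_2s+y^2\overline E$ gives
$$f_4+\overline f_4=e_2(4e_2s+y^2\overline E+z^2E)=e_2(2e_2s+W_2),\qquad z\overline f_3=e_2(z^2s+e_2\overline E).$$
So $X_4=e_2[W_2+s(2e_2+z^2)+e_2\overline E]$. Adding $y f_3=e_2(y^2s+e_2E)$ gives $W_4=e_2[W_2+se_1^2+e_2(E+\overline E)]$.

**Step 3: after a symbol $2$ (type II states).** Consider the words that end in a symbol $2$. Let $g$ be the weight of those with no restriction on the next symbol. Let $G$ be the weight of those whose next symbol may not be $+$ or $2$; then $\overline G$ belongs to those whose next symbol may not be $-$ or $2$. Such a state $(g;G)$ arises in these ways: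

1. a legless $2$ directly after type I data: $(g;G)=(e_2\zeta;e_2T)$, since a predecessor $0$ leaves no restriction and a predecessor $+$ forbids $+,2$ next;
2. a legless $2$ after a run $\pm^n$ from type I data, $n\ge1$: $(0;e_2f_n)$;
3. a hub in mode $M_{22}$: $(\eta;0)$, since a triple centered at a hub is never forbidden.

We list what may follow.

*A hub follows:* $(W;X)=(g+G+\overline G;\,g+\overline G)$ and $X^{(2)}=g$.

*A legless $2$ follows:* this is possible only from $g$, and after $2,2$ the next symbol must be $0$. So a hub after it has $(W;X)=e_2g\,\boldsymbol\varepsilon$ and $X^{(2)}=0$; a following class $0$ gives $w=e_2g$; a following class $\pm$ or $2$ gives total weight $0$.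

*A run $\pm^m$ follows, $m\ge1$:* put $K:=g+G$. The first $+$ can come only from $g$ and $\overline G$, of total weight $\overline K$. Because its predecessor is $2$, its successor may not be $+$ or $2$. So if we define $f_m'$ as in Step 2, then $f_1'=0$, and the words with first symbol $+$ have weight $yf_0'$ with $f_0':=\overline K$. The recursion in (5) holds for $n\ge1$ for the same reason as before (a triple $(2,-,+)$ is not forbidden). Hence (6), (7) and their consequences hold for $f'$, and
$$f_1'=0,\quad f_2'=e_2K,\quad f_3'=e_2y\overline K,\quad f_4'=e_2^2(K+\overline K),\tag{10}$$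
$$\begin{aligned}O_1'&=\mu(zK),& O_2'&=e_2(K+\overline K)\mathbf a,\\ O_3'&=e_2\bigl[Q_K\mathbf a+\mu(z\overline K)\bigr],& O_4'&=e_2\bigl[2e_2(K+\overline K)\mathbf a+\mu(z^2K)\bigr].\end{aligned}\tag{11}$$
For instance $z\overline f_0'=zK$ gives $O_1'$; $f_3'+\overline f_3'=e_2Q_K$ and $z\overline f_2'=e_2z\overline K$ give $O_3'$; $z\overline f_3'=e_2z^2K$ gives $O_4'$. A legless $2$ after this run gives the type II state $(0;e_2f_m')$.

As a check, take post-hub data $(1;1)$ and $\sigma=\pm$. Then $s=3$ and $O_1=(3e_1;3e_1-y)$. In mode $M_0$ at the last hub, $Z=W+X+\overline X=9e_1-e_1=8e_1$, which agrees with Section 4.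

## 6. Affine coefficient profiles and the cone $\mathcal Q$

We want an invariant which guarantees $W\in\mathcal S$ at every hub. The first thing to try is an invariant in symmetric quantities only, say $\zeta\in\mathcal S$ and $s\in\mathcal S$. It stops at $O_2$, because $W_2=2e_2s+z^2E+y^2\overline E$ sees how $T$ leans. Take the formal inputs $\zeta=h_2$ and $T=4z^2+2yz$ or $T=4y^2+2yz$ (we do not claim that they occur). Both give $s=5h_2\in\mathcal S$. In the first case $E=5z^2+3yz+y^2$, and the coefficients of $W_2$ are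
$$(5,3,2,3,5)+(0,10,10,10,0)=(5,13,12,13,5),$$
so $W_2\notin\mathcal S$. In the second case $E=z^2+3yz+5y^2$ and they are $(1,3,10,3,1)+(0,10,10,10,0)=(1,13,20,13,1)$, so $W_2\in\mathcal S$. The invariant must restrict the slope of $T$ as compared with $\zeta$. The idea is to allow only second components whose coefficients are affine functions of the exponent, and to record their two end values.

**Definition (affine profiles).** For $m\ge1$ let
$$\mathrm{aff}_m(p,q)=\sum_{i=0}^m\Bigl(p+(q-p)\frac im\Bigr)y^iz^{m-i},\qquad \mathrm{aff}_0(p,p)=p .$$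
The coefficient is $p$ at $z^m$ and $q$ at $y^m$. For example $z=\mathrm{aff}_1(1,0)$, $y=\mathrm{aff}_1(0,1)$, $h_m=\mathrm{aff}_m(1,1)$ and $z^2=\mathrm{aff}_2(1,0)-\frac12e_2$. We have $\overline{\mathrm{aff}_m(p,q)}=\mathrm{aff}_m(q,p)$ and $\mathrm{aff}_m(p,q)+\mathrm{aff}_m(q,p)=(p+q)h_m$.

**Multiplication rules.** For $k\ge1$,
$$z\,\mathrm{aff}_k(V,U)=\mathrm{aff}_{k+1}(V,0)+e_2\,\mathrm{aff}_{k-1}\Bigl(\tfrac Y{k+1},\tfrac{kY}{k+1}\Bigr),\qquad Y=\frac{(k+1)U-V}k,\tag{12}$$
$$y\,\mathrm{aff}_k(p,q)=\mathrm{aff}_{k+1}(0,q)+e_2\,\mathrm{aff}_{k-1}\bigl(A,\tfrac Ak\bigr),\qquad A=p-\frac q{k+1}.\tag{13}$$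
Also $e_1h_k=h_{k+1}+e_2h_{k-1}$.

*Proof.* Compare coefficients of $y^iz^{k+1-i}$ in (12). For $i=0$ both sides give $V$, and for $i=k+1$ both give $0$. For $1\le i\le k$ the left side is $V+(U-V)\frac ik$. On the right the first term gives $V-\frac{Vi}{k+1}$, and the second gives $\frac{Yi}{k+1}$, because $\mathrm{aff}_{k-1}(\frac Y{k+1},\frac{kY}{k+1})$ has coefficient $\frac{Yi}{k+1}$ at index $i-1$. The two sides agree if and only if $\frac{k+1}k(U-V)=Y-V$, which is the definition of $Y$. Now (13) is the bar of (12) with $(V,U)=(q,p)$, since $\frac{kY}{k+1}=U-\frac V{k+1}$. The last rule is the product formula for $h_1h_k$. ∎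

Put $[m;u,v]:=(h_m;\mathrm{aff}_m(u,v))$, with $u=v$ if $m=0$.

**Definition (the cone $\mathcal Q$).** Let $\Omega_m$ be the set of $(u,v)$ (with $u=v$ if $m=0$) satisfying
$$\text{(i) }0\le u,v\le\tfrac32,\qquad\text{(ii) }v\le(m+1)u,\qquad\text{(iii) }1+u\le(m+1)(1+v).$$
$\mathcal Q$ is the set of $\mathcal S$-combinations of the pairs $[m;u,v]$ with $(u,v)\in\Omega_m$.

For $m=0$, (ii) and (iii) follow from (i). Condition (ii) makes $A\ge0$ when we multiply $\mathrm{aff}_m(u,v)$ by $y$ in (13). Condition (iii) makes $Y\ge0$ when we multiply $h_m+\mathrm{aff}_m(u,v)=\mathrm{aff}_m(1+u,1+v)$ by $z$ in (12). The bound $\frac32$ is reached by $\boldsymbol\kappa$, as we see in (14).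

If $(W;X)\in\mathcal Q$ then $W\in\mathcal S$. We say that a pair $(wh_m;\mathrm{aff}_m(p,q))$ has *level* $m$, *weight* $w$ and *ends* $(p,q)$. If $w>0$ and $(p/w,q/w)\in\Omega_m$, it is in $\mathcal Q$. For such a pair the conditions (i)–(iii) read $0\le p,q\le\frac32w$, $\ q\le(m+1)p$, $\ w+p\le(m+1)(w+q)$.

**Basic members of $\mathcal Q$.** The following are in $\mathcal Q$:
$$\begin{gathered}\mathbf a=[0;1,1],\quad\boldsymbol\varepsilon=[0;0,0],\quad\mathbf C=[1;1,0],\quad\boldsymbol\kappa=[2;1,0]+e_2[0;\tfrac32,\tfrac32],\\ [k;1,0]\ (k\ge1),\qquad\bigl[k-1;\tfrac1{k+1},\tfrac k{k+1}\bigr]\ (k\ge1).\end{gathered}\tag{14}$$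
For $[k;1,0]$, (iii) is $2\le k+1$. For the last pair, (ii) is an equality and (iii) reads $k+2\le k(2k+1)$. The formula for $\boldsymbol\kappa$ uses $e_1^2=h_2+e_2$ and $2e_2+z^2=\mathrm{aff}_2(1,0)+\frac32e_2$.

## 7. Passing through a hub: post-hub regions and bundles

After a hub the pairs need not be in $\mathcal Q$, and we need a second cone for post-hub data.

**Definition (post-hub cone).** With $u=v$ whenever $j=0$, let
$$\Pi_j^1:\ 0\le u,v\le\tfrac32,\ \ 1+u\le(j+1)(1+v);\qquad\Pi_j^2:\ -\tfrac14\le u,v\le\tfrac12 .$$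
For $\tau\ge1$ and $(u,v)\in\Omega_j$ call
$$B_\tau(j;u,v)=\bigl((\tau+1)e_1^\tau h_j;\ z^\tau\mathrm{aff}_j(u,v)\bigr)$$
a *bundle*. $\mathcal P$ is the set of $\mathcal S$-combinations of the pairs $[j;u,v]$ with $(u,v)\in\Pi_j^1$ and of bundles.

**Lemma 2 (hubs).** If $(W;X)\in\mathcal Q$, then in each of the modes $M_{00},M_D,M_\tau$ the post-hub pair $(\zeta;T)$ lies in $\mathcal P$.

*Proof.* In mode $M_{00}$ we get $(W;0)=W[0;0,0]$ with $W\in\mathcal S$. In the other modes we may take $(W;X)=[j;u,v]$ with $(u,v)\in\Omega_j$, by linearity. Mode $M_0$ leaves the pair unchanged, and $\Omega_j\subset\Pi_j^1$. Mode $M_\tau$ with $\tau\ge1$ gives a bundle by definition. In mode $M_D$, (13) gives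
$$(e_1h_j;\,y\,\mathrm{aff}_j(u,v))=[j+1;0,v]+e_2\bigl[j-1;A,\tfrac Aj\bigr],\qquad A=u-\tfrac v{j+1},$$
where the second term is absent for $j=0$. By (ii), $A\ge0$, and $A\le u\le\frac32$. The last condition of $\Pi^1$ reads $1\le(j+2)(1+v)$ for the first term and $1+A\le j(1+\frac Aj)=j+A$ for the second; both hold. ∎

Bundles must be expanded, and here negative profile values occur. For example $(1,0)\in\Omega_1$, and
$$B_1(1;1,0)=(2e_1h_1;\,z^2)=2[2;\tfrac12,0]+2e_2[0;-\tfrac14,-\tfrac14].$$
The next lemma says how negative they can be, and that a negative level $0$ always comes with a level $2$ that can pay for it.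

**Lemma 3 (bundles).** One can write $B_\tau(j;u,v)=\sum_mc_me_2^{r_m}[m;u_m,v_m]$ with $c_m>0$, $m+2r_m=j+\tau$ and every $(u_m,v_m)\in\Pi_m^1\cup\Pi_m^2$. If $m=0$ occurs with $w:=u_0<0$, then $w\ge-\frac14$, $m=2$ occurs, $c_2\ge c_0$, and
$$Y_2:=1+v_2+\frac{v_2-u_2}2\ge\frac38 .$$

*Proof.* **Step 1: express both components as sums over the same lattice paths.** By $e_1h_m=h_{m+1}+e_2h_{m-1}$ we have $e_1^\tau h_j=\sum_mK_me_2^{r_m}h_m$, where $K_m$ is the number of paths with $\tau$ steps $\pm1$ from $j$ to $m$ that stay $\ge0$, and $r_m=\frac{j+\tau-m}2$ is the number of down steps. Put $c_m=(\tau+1)K_m$ for the $m$ with $K_m>0$.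

For the second component let $p_m=\mathrm{aff}_m(1,0)$ for $m\ge1$ and $g_m=\mathrm{aff}_m(\frac1{m+1},1)$ for $m\ge0$. By (12), and trivially at level $0$,
$$\begin{aligned}z\,\mathrm{aff}_j(u,v)&=u\,p_{j+1}+e_2\,b\,g_{j-1},\qquad b=v-\tfrac u{j+1},\\ zp_m&=p_{m+1}-\tfrac{1}{m+1}e_2\,g_{m-1},\\ zg_m&=\tfrac1{m+1}p_{m+1}+\Bigl(1-\tfrac1{(m+1)^2}\Bigr)e_2\,g_{m-1},\end{aligned}$$
where terms with $g_{-1}$ are absent. So $z^\tau\mathrm{aff}_j(u,v)$ is the sum over the same paths of (path weight)$\,\cdot e_2^{r_m}$ times $p_m$ if the last step is up, or times $g_m$ if it is down.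

**Step 2: bound the path weights.** The first step contributes $u\in[0,\frac32]$ or $b$ (the latter only if $j\ge1$). Here $b\le v\le\frac32$. Also $b\ge-\frac12$: for $j=1$, (iii) gives $v\ge\frac{u-1}2$, so $b=v-\frac u2\ge-\frac12$; for $j\ge2$, $b\ge-\frac u{j+1}\ge-\frac u3\ge-\frac12$. Each later factor has absolute value at most $1$, and the negative ones, $-\frac1{m+1}$ with $m\ge1$, have absolute value at most $\frac12$. If the first factor is nonnegative, the path weight is at most $\frac32$, and if it is negative its absolute value is at most $\frac32\cdot\frac12$. If the first factor is negative, the absolute value is at most $\frac12$. So every path weight lies in $[-\frac34,\frac32]$.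

**Step 3: the case $\tau\ge2$.** At level $m$ the second component is $Ap_m+Gg_m$, where $A$ and $G$ are the sums of the path weights with last step up and down. Its ends are $(A+\frac G{m+1},\,G)$, or just $G$ if $m=0$. Since at most $K_m$ paths are involved, after division by $(\tau+1)K_m$ both ends lie in $\bigl[-\frac3{4(\tau+1)},\frac3{2(\tau+1)}\bigr]\subset[-\frac14,\frac12]$. So $(u_m,v_m)\in\Pi_m^2$.

**Step 4: the case $\tau=1$.** The components are $2[j+1;\frac u2,0]$ and, for $j\ge1$, $2e_2[j-1;\frac b{2j},\frac b2]$. The first is in $\Pi^1$, since $1+\frac u2\le j+2$. If $b\ge0$ the second is in $\Pi^1$, since $\frac b2\le\frac34$ and $1+\frac b{2j}\le j(1+\frac b2)$. If $b<0$ it is in $\Pi^2$, since $\frac b2\ge-\frac14$.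

**Step 5: level $0$.** Let $m=0$ occur with $w<0$. Steps 3 and 4 give $w\ge-\frac14$. A path that ends at $0$ ends with the step $1\to0$; changing it into $1\to2$ gives a path ending at $2$. This is injective, so $K_2\ge K_0>0$ and $c_2\ge c_0$. If $\tau\ge2$, then $u_2,v_2\in[-\frac14,\frac12]$ and $Y_2\ge\frac34-\frac38=\frac38$. If $\tau=1$, then $j=1$, $(u_2,v_2)=(\frac u2,0)$ and $Y_2=1-\frac u4\ge\frac58$. ∎

## 8. Good polynomials

The polynomial $K=g+G$ of a type II state enters the next hub only through (11). The following notion collects what we need of it.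

**Definition.** A polynomial $K(y,z)$ is *good* if all four of
$$\mu(\overline K),\qquad\mu(zK),\qquad Q_K\mathbf a+\mu(z\overline K),\qquad e_2(K+\overline K)\mathbf a+\mu(z^2K)$$
are in $\mathcal Q$.

If $K$ is good, then $K+\overline K\in\mathcal S$ and $Q_K\in\mathcal S$, as these are the first components of the first two pairs. Sums and $\mathcal S$-multiples of good polynomials are good. Moreover, if $K$ is good, so is $\tilde K=y\overline K$. Indeed $\overline{\tilde K}=zK$, $\ z\tilde K=e_2\overline K$, $\ Q_{\tilde K}=e_2(K+\overline K)$ and $\tilde K+\overline{\tilde K}=Q_K$. So the four pairs for $\tilde K$ are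
$$\mu(zK),\quad e_2\mu(\overline K),\quad e_2(K+\overline K)\mathbf a+\mu(z^2K),\quad e_2\bigl[Q_K\mathbf a+\mu(z\overline K)\bigr].$$

**Lemma 4.** $K=\mathrm{aff}_k(V,U)$ (with $U=V$ if $k=0$) is good if $U,V\ge0$ and $V\le(k+1)U$. Every $K\in\mathcal S$ is good.

*Proof.* **Step 1: constants.** Let $K=1$. The four pairs are $(2;1)=2[0;\frac12,\frac12]$, $\ (e_1;z)=[1;1,0]$, $\ (2e_1;e_1+z)=2[1;1,\frac12]$ and $(e_1^2;2e_2+z^2)=\boldsymbol\kappa$. All are in $\mathcal Q$; for the third, (ii) is $\frac12\le2$ and (iii) is $2\le3$. Multiplying by elements of $\mathcal S$ gives the second claim of the lemma and the case $k=0$.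

Now let $k\ge1$ and $K\ne0$. Put
$$N=U+V>0,\qquad Y=\frac{(k+1)U-V}k\ge0,\qquad\hat Y=\frac{(k+1)V-U}k .$$
Then $Y+\hat Y=N$ and $U=\frac{kY+V}{k+1}$.

**Step 2: the pair $\mu(\overline K)$.** It has level $k$, weight $N$ and ends $(U,V)$. (i) is clear, (ii) is the hypothesis, and (iii) is $N+U\le2N\le(k+1)(N+V)$.

**Step 3: the pair $\mu(zK)$.** By (12) and its bar, $\mu(zK)=V[k+1;1,0]+e_2Y[k-1;\frac1{k+1},\frac k{k+1}]$, which is in $\mathcal Q$ by (14). In particular $Q_K=Vh_{k+1}+Ye_2h_{k-1}$.

**Step 4: the pair $Q_K\mathbf a+\mu(z\overline K)$.** Apply (12) to $\overline K=\mathrm{aff}_k(U,V)$; then $\hat Y$ takes the role of $Y$.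

Level $k+1$ has weight $V+U=N$ and ends $(V+U,V)=(N,V)$. The conditions $V\le(k+2)N$ and $2N\le(k+2)(N+V)$ hold.

Level $k-1$ (with factor $e_2$) has weight $Y+\hat Y=N$ and ends
$$p=Y+\frac{\hat Y}{k+1}=N-\frac{k\hat Y}{k+1}=\frac{k+2}{k+1}U,\qquad q=Y+\frac{k\hat Y}{k+1}=N-\frac{\hat Y}{k+1}.$$
Since $-\frac Nk\le\hat Y\le\frac{k+1}kN$, we have $0\le N-\frac Nk\le q\le N+\frac N{k(k+1)}\le\frac32N$; also $0\le p\le\frac{k+2}{k+1}N\le\frac32N$. Condition (ii), $q\le kp$, reduces to $Y\le kY$. For $k\ge2$, (iii) follows from $N+p\le\frac73N\le3N\le(2k-1)N\le k(N+q)$. For $k=1$ the level is $0$ and $p=q=\frac32U$.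

**Step 5: the pair $e_2(K+\overline K)\mathbf a+\mu(z^2K)$.** Apply (12) to each term of $zK$. For $\mathrm{aff}_{k+1}(V,0)$ the new "$Y$" is $-\frac V{k+1}$. For $\mathrm{aff}_{k-1}(\frac Y{k+1},\frac{kY}{k+1})$ with $k\ge2$ it is $\frac1{k-1}\cdot\frac{(k^2-1)Y}{k+1}=Y$. Hence
$$z^2K=\mathrm{aff}_{k+2}(V,0)+e_2\,\mathrm{aff}_k\Bigl(\tfrac Y{k+1}-\tfrac V{(k+1)(k+2)},\,-\tfrac V{k+2}\Bigr)+e_2^2\,\mathrm{aff}_{k-2}\Bigl(\tfrac Yk,\tfrac{(k-1)Y}k\Bigr),\tag{15}$$
with the last term only if $k\ge2$ (for $k=1$ use $z\cdot\frac Y2=\mathrm{aff}_1(\frac Y2,0)$).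

Level $k+2$ gives $V[k+2;1,0]$ and level $k-2$ gives $e_2^2\,Y[k-2;\frac1k,\frac{k-1}k]$. Both are in $\mathcal Q$ by (14).

Level $k$ (factor $e_2$) has weight $N$ plus the sum of the two ends in (15), which is $w:=N+\frac{Y-V}{k+1}$. Since $N=V+\frac{kY+V}{k+1}$, this is $w=V+Y$, and $w>0$ because $V=Y=0$ would give $K=0$. The ends are
$$p=w+\frac V{k+2},\qquad q=N-\frac V{k+2}=w-\frac Y{k+1}+\frac V{(k+1)(k+2)} .$$
Thus $w\le p\le\frac43w$ and $\frac12w\le q\le\frac76w$. So (i) holds, (ii) follows from $q\le2p$, and (iii) from $w+p\le\frac73w\le3w\le2(w+q)$. ∎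

## 9. Post-hub data feed good polynomials and pairs in $\mathcal Q$

**Lemma 5.** Let $(\zeta;T)\in\mathcal P$. Then $\zeta,s\in\mathcal S$; the pairs $O_1$, $O_2$ and $O_{11}:=(s;\zeta+\overline T)$ are in $\mathcal Q$; and $E$ and $L$ are good.

*Proof.* All these objects are linear in $(\zeta;T)$ over symmetric polynomials, so we may take a generator of $\mathcal P$. By Lemma 3, each generator is a combination of pairs $[j;u,v]$ with $(u,v)\in\Pi_j^1\cup\Pi_j^2$, multiplied by elements of $\mathcal S$. We treat one such pair, except for $O_2$ when $j=0$ and $u=v<0$. That case occurs only inside a bundle, and there we must use the whole bundle.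

Let $V=1+u$, $U=1+v$, $\lambda=1+u+v=U+V-1$, and for $j\ge1$
$$Y=\frac{(j+1)U-V}j=U+\frac{U-V}j,\qquad V'=\frac{j\lambda+Y}{j+1},\qquad U'=\frac{\lambda+jY}{j+1}.$$
Then $\zeta=h_j$, $T=\mathrm{aff}_j(u,v)$, $E=\mathrm{aff}_j(V,U)$ and $s=\lambda h_j$.

**Step 1: inequalities used throughout.** We claim
$$\lambda\ge\tfrac12,\qquad U,V\ge\tfrac34,\qquad Y\ge0,\qquad U,V\le\tfrac32\lambda,\qquad0\le U',V'\le\tfrac32\lambda,$$
where the statements on $Y,U',V'$ concern $j\ge1$.

On $\Pi^1$: $\lambda\ge U,V\ge1$, and $Y\ge0$ is the defining inequality $V\le(j+1)U$. On $\Pi^2$: $U,V\in[\frac34,\frac32]$, so $\lambda\ge\frac12$, and $(j+1)U\ge\frac32\ge V$ for $j\ge1$. Further $\frac32\lambda-U=\frac12+\frac32u+\frac12v\ge\frac12-\frac38-\frac18=0$, and symmetrically for $V$.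

Since $\lambda,Y\ge0$, we have $U',V'\ge0$. Next, $\lambda+jY=(j+2)U-1$ gives $U'=1+v+\frac v{j+1}$. From $Y-\lambda=\frac{v-u}j-u$ we get $V'=\lambda-\frac1j\bigl(u-\frac v{j+1}\bigr)$. Hence
$$\tfrac32\lambda-U'=\tfrac12+\tfrac32u+\tfrac12v-\tfrac v{j+1}.$$
On $\Pi^1$ this is at least $\frac12$. On $\Pi^2$, if $v\ge0$ it is at least $\frac12+\frac32u>0$; if $v<0$ it is at least $\frac12+\frac32u+\frac12v\ge0$. Finally
$$\tfrac32\lambda-V'=\tfrac12+\Bigl(\tfrac12+\tfrac1j\Bigr)u+\Bigl(\tfrac12-\tfrac1{j(j+1)}\Bigr)v,$$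
where the coefficients of $u$ and $v$ lie in $[0,\frac32]$ and $[0,\frac12]$. So it is at least $\frac12$ on $\Pi^1$ and at least $\frac12-\frac38-\frac18=0$ on $\Pi^2$.

**Step 2: $\zeta,s\in\mathcal S$, and $E$ is good.** The first claim is clear from $\zeta=h_j$, $s=\lambda h_j$. The second is Lemma 4 for $E=\mathrm{aff}_j(V,U)$: $Y\ge0$ is $V\le(j+1)U$, and for $j=0$ we have $U=V$.

**Step 3: $L$ is good.** Apply (13) to $y\,s=y\,\mathrm{aff}_j(\lambda,\lambda)$, where $A=\frac{j\lambda}{j+1}$, and (12) to $zE$: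
$$L=ys+zE=\mathrm{aff}_{j+1}(V,\lambda)+e_2\,\mathrm{aff}_{j-1}(V',U'),$$
with the second term only for $j\ge1$. Lemma 4 applies to both terms: $V\le\frac32\lambda\le(j+2)\lambda$, and
$$jU'-V'=(j-1)Y\ge0,\tag{16}$$
with $U'=V'$ for $j=1$.

**Step 4: $O_{11}\in\mathcal Q$.** It has level $j$, weight $\lambda$, ends $(U,V)$. (i) is in Step 1. (ii) is $V\le(j+1)U$. For $j\ge1$, (iii) follows from $\lambda+U\le2(\lambda+V)$, as $\lambda+2V-U=3V-1>0$. For $j=0$ we have $U=V$ and only (i) is needed.

**Step 5: $O_1=(e_1s;e_1s-yT)\in\mathcal Q$.** By (13), level $j+1$ has weight $\lambda$ and ends $(\lambda,\lambda-v)=(\lambda,V)$. Here $0\le V\le\frac32\lambda\le(j+2)\lambda$ and $2\lambda\le(j+2)(\lambda+V)$.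

For $j\ge1$, level $j-1$ (factor $e_2$) has weight $\lambda$ and, with $A=u-\frac v{j+1}$, ends $(\lambda-A,\lambda-\frac Aj)=(U',V')$ by the formulas in Step 1. (i) is in Step 1 and (ii) is (16). For $j\ge2$, (iii) follows from $U'\le\lambda+2V'$. Indeed
$$\lambda+2V'-U'=\frac{3j\lambda-(j-2)Y}{j+1}\ge0,$$
because $jY\le(j+1)U'\le\frac32(j+1)\lambda$ gives $Y\le\frac94\lambda\le3\lambda$. For $j=1$ the level is $0$ and $U'=V'$.

**Step 6: $O_2=2e_2s\,\mathbf a+\mu(z^2E)\in\mathcal Q$ for $j\ge1$.** We use (15) with $k=j$. Levels $j+2$ and $j-2$ contribute $V[j+2;1,0]$ and, for $j\ge2$, $e_2^2Y[j-2;\frac1j,\frac{j-1}j]$, in $\mathcal Q$ by (14). Level $j$ (factor $e_2$) has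
$$w=2\lambda+\frac{Y-V}{j+1}=2\lambda+\frac{U-V}j,\qquad p=w+\frac V{j+2},\qquad q=2\lambda-\frac V{j+2}.$$
It suffices to show
$$w>0,\qquad\frac V{j+2}\le\frac12w,\qquad q\ge0,\qquad q\le\frac32w,\qquad\frac V{j+2}\le2q.$$
Then (i) holds, (ii) follows from $q\le\frac32w\le2p$, and (iii) from $w+p=2w+\frac V{j+2}\le2w+2q$.

On $\Pi^1$: $\frac{U-V}j=Y-U\ge-U$, so $w\ge2\lambda-U=1+2u+v\ge V>0$. Hence $\frac V{j+2}\le\frac w3$. As $V\le\lambda$, we have $q\ge\frac53\lambda$ and $\frac V{j+2}\le\frac\lambda3\le2q$. Finally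
$$\tfrac32w-q=\lambda+\tfrac32\cdot\tfrac{v-u}j+\tfrac V{j+2}$$
is positive if $u\le v$, and otherwise at least $1+u+v-\frac32u\ge1-\frac u2>0$.

On $\Pi^2$: $w\ge2\lambda-|U-V|=(U+V)+2\min(U,V)-2\ge1$, so $\frac V{j+2}\le\frac12\le\frac w2$. Also $q\ge2U+\frac53V-2\ge\frac34$, so $\frac V{j+2}\le\frac12\le2q$. Finally $\frac32w-q\ge\lambda+\frac32\cdot\frac{U-V}j$ is positive if $U\ge V$, and otherwise at least $\frac52U-\frac12V-1\ge\frac{15}8-\frac34-1=\frac18$.

**Step 7: $O_2\in\mathcal Q$ for $j=0$, $u=v=w$.** Since $z^2=\mathrm{aff}_2(1,0)-\frac12e_2$ and $y^2+z^2=h_2-e_2$,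
$$O_2=(1+w)[2;1,0]+e_2\Bigl(1+3w;\ \frac{3+7w}2\Bigr).$$
If $w\ge0$, then $0\le\frac{3+7w}2\le\frac32(1+3w)$, so $O_2\in\mathcal Q$.

If $w<0$, the second pair violates (i). In the example $w=-\frac14$ it is $(\frac14;\frac58)$, with ratio $\frac52$, so the term-by-term argument stops here. But now the term is $c_0e_2^{r_0}[0;w,w]$ inside a bundle. By Lemma 3 the bundle also contains $c_2e_2^{r_0-1}[2;u_2,v_2]$. By Step 6 with $j=2$, the $O_2$ of that term contains the level-$0$ part $c_2e_2^{r_0+1}Y_2\,(1;\frac12)$, because for $j=2$ the number $Y$ is $1+v_2+\frac{v_2-u_2}2=Y_2$. The two level-$0$ parts add up to $e_2^{r_0+1}(\mathcal W;\mathcal X)$ with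
$$\mathcal W=c_0(1+3w)+c_2Y_2>0,\qquad\mathcal X=c_0\frac{3+7w}2+\frac12c_2Y_2>0,$$
$$\tfrac32\mathcal W-\mathcal X=c_0w+c_2Y_2\ge c_0\bigl(-\tfrac14+\tfrac38\bigr)>0 ,$$
where positivity of $\mathcal W,\mathcal X$ uses $w\ge-\frac14$ and $Y_2\ge\frac38$. So the sum is in $\mathcal Q$, and all other parts of the $O_2$ of the bundle are in $\mathcal Q$ by Step 6 and by the term $(1+w)[2;1,0]$. In the example $B_1(1;1,0)$ we have $c_0=c_2=2$, $Y_2=\frac34$, and $(\mathcal W;\mathcal X)=(2;2)$. ∎

## 10. Crossing a segment of legless vertices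

**Lemma 6.** Suppose that the post-hub data at a hub are either $(\zeta;T)\in\mathcal P$ with $\eta=0$, or $\zeta=T=0$ with $\eta\in\mathcal S$. Then at the next hub $(W;X)\in\mathcal Q$ and $X^{(2)}\in\mathcal S$, for every class string between them.

*Proof.* **Step 1: remove the classes $0$.** We use induction on the number of $0$'s in the string. By Step 1 of Section 5, the weight $w$ at the first $0$ is the value $W$ for a string without $0$. If the lemma holds for such strings, then $w\in\mathcal S$, and the sweep continues from $(w;0)=w[0;0,0]\in\mathcal P$, $\eta=0$, with fewer $0$'s. So we may assume that no class $0$ occurs.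

**Step 2: type I data followed by a run $\pm^n$ and a hub.** For $n=0$, $(W;X)=s\,\mathbf a$ and $X^{(2)}=s$, with $s\in\mathcal S$ by Lemma 5. For $n=1,2$, $O_1,O_2\in\mathcal Q$ by Lemma 5; hence $W_2\in\mathcal S$. As $E$ is good, $Q_E\in\mathcal S$ and $\mu(\overline E)\in\mathcal Q$. Now (9) and (14) give $O_3,O_4\in\mathcal Q$, and the recurrence gives $O_n\in\mathcal Q$ for $n\ge5$. The values of $X_n^{(2)}=f_n+\overline f_n$ for $n=1,2,3,4$ are
$$Q_E,\qquad2e_2s,\qquad e_2(e_1s+Q_E),\qquad e_2(2e_2s+W_2).$$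
They are in $\mathcal S$, and by (7) so are those for $n\ge5$.

**Step 3: every $f_n$, $n\ge1$, is good.** This prepares for a legless $2$ after the run. We have $f_1=y\overline E$, good because $E$ is; $f_2=e_2s$ with $s\in\mathcal S$; $f_3=e_2L$ with $L$ good; $f_4=e_2(e_2s+y\overline L)$, good because $s$ and $L$ are. For $n\ge5$ use (7).

**Step 4: good type II states.** Call a state $(g;G)$ good if $g\in\mathcal S$, $(g+G+\overline G;\,g+\overline G)\in\mathcal Q$, and $K=g+G$ is good. The three kinds of states in Step 3 of Section 5 are good: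

1. For $(e_2\zeta;e_2T)$ the pair is $e_2O_{11}\in\mathcal Q$, $K=e_2E$ is good and $e_2\zeta\in\mathcal S$, by Lemma 5.
2. For $(0;e_2f_n)$ the pair is $e_2\mu(\overline f_n)\in\mathcal Q$ and $K=e_2f_n$ is good, because $f_n$ is good.
3. For $(\eta;0)$ the pair is $\eta\,\mathbf a$, and $K=\eta\in\mathcal S$ is good by Lemma 4.

**Step 5: from a good state the sweep reaches a hub correctly or reaches another good state.** Let $(g;G)$ be good.

- A hub follows: $(W;X)=(g+G+\overline G;g+\overline G)\in\mathcal Q$ and $X^{(2)}=g\in\mathcal S$.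
- A legless $2$ follows: at a hub directly after it, $(W;X)=e_2g\,\boldsymbol\varepsilon\in\mathcal Q$ and $X^{(2)}=0$. If instead a class $\pm$ or $2$ comes next, all weights are $0$ from there on, and $0$ lies in $\mathcal Q$ and in $\mathcal S$.
- A run $\pm^m$ and then a hub follow: by (11) and goodness of $K$, $O_1',\dots,O_4'\in\mathcal Q$; here $O_4'$ is $e_2$ times the sum of $e_2(K+\overline K)\mathbf a$ and the fourth pair in the definition of good. For $m\ge5$ use the recurrence. The values of $X^{(2)}$ for $m=1,\dots,4$ are $0$, $e_2(K+\overline K)$, $e_2Q_K$, $2e_2^2(K+\overline K)$, all in $\mathcal S$; for $m\ge5$ use (7).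
- A run $\pm^m$ and then a legless $2$ follow: the new state is $(0;e_2f_m')$. By (10), $f_1'=0$, $f_2'=e_2K$, $f_3'=e_2y\overline K$ and $f_4'=e_2^2(K+\overline K)$ are good, and by (7) so is $f_m'$ for $m\ge5$. As in item 2 of Step 4, the new state is good.

A string without $0$ after type I data is either a run $\pm^n$ ($n\ge0$) followed by the hub, or a run $\pm^n$ followed by a $2$, which leads to a good state. After a hub in mode $M_{22}$ we are in a good state at once. The four items of Step 5 cover every continuation, so induction on the length of the string finishes the proof. ∎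

## 11. The sweep along the whole spine

*Proof of Theorem 1.* By Section 3 we may assume $a_1,a_k\ge1$, and by Section 4 it suffices to show $Z\in\mathcal S$ for a fixed choice of classes and modes.

**Step 1: the invariant holds at every hub.** The claim is that $(W;X)\in\mathcal Q$ and $X^{(2)}\in\mathcal S$ at every hub. Position $1$ is a hub, and its prefix is empty. So $W=X=X^{(2)}=1$, that is $(W;X)=\mathbf a\in\mathcal Q$ and $X^{(2)}\in\mathcal S$. Suppose that the claim holds at some hub. In the modes $M_{00},M_D,M_\tau$, Lemma 2 gives $(\zeta;T)\in\mathcal P$, $\eta=0$. In mode $M_{22}$, $\zeta=T=0$ and $\eta=X^{(2)}\in\mathcal S$. In both cases Lemma 6 gives the claim at the next hub.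

**Step 2: read off $Z$ at the last hub.** Position $k$ is a hub, so no triple remains to be checked after it, and $Z=\zeta+T+\overline T+\eta$. In the modes $M_{00},M_D,M_\tau$ this is $s$, which is in $\mathcal S$ by Lemmas 2 and 5. In mode $M_{22}$ it is $X^{(2)}\in\mathcal S$.

Hence every $Z\in\mathcal S$, so $R(y)R(z)\in\mathcal S$. By Lemma 1(c), $r_j^2\ge r_{j-1}r_{j+1}$ for all $j$, and since $r_j=d_{n-j}$, the polynomial $D(T(a_1,\dots,a_k);x)$ is log-concave. ∎

## 12. Added edges between hubs, forests, and the path $P_5$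

*Proof of Theorem 2.*

**Step 1: edges inside $H$ do not change the dominating sets.** Each $v\in H$ has an attached leaf $\ell$ in $F$. Leaves are not in $H$, so $\ell$ is still a leaf at $v$ in $G$, and $N[\ell]=\{\ell,v\}$ in both graphs. In both graphs $N[\ell]\subseteq N[v]$, so the condition $N[\ell]\not\subseteq C$ implies $N[v]\not\subseteq C$, and the vertices of $H$ add no condition. The closed neighborhoods of all vertices outside $H$ are the same in $F$ and $G$. So the dominating sets coincide and $D(G;x)=D(F;x)$. This covers, for example, cyclic caterpillars that contain two adjacent leaf-bearing cycle vertices.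

**Step 2: forests and the stronger inequalities.** Let $F$ have components $F_i$. A set contains no closed neighborhood of $F$ if and only if its part in each $F_i$ contains none of $F_i$, so $R_F=\prod_iR_{F_i}$. By Section 11, $R_{F_i}(y)R_{F_i}(z)\in\mathcal S$ for each $i$; for a single vertex this is trivial, since there $R=1$. As $\mathcal S$ is closed under products, $R_F(y)R_F(z)\in\mathcal S$. By Lemma 1(c), $r_ar_b\le r_{a+1}r_{b-1}$ for all $a<b$. Put $a=n-j$ and $b=n-i$ with $i<j$: since $r_a=d_j$, $r_b=d_i$, $r_{a+1}=d_{j-1}$, $r_{b-1}=d_{i+1}$, this is $d_id_j\le d_{i+1}d_{j-1}$.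

**Step 3: no internal zeros.** A superset of a dominating set is dominating. So if $d_j>0$, then $d_i>0$ for all $j\le i\le n$.

**Step 4: real-rootedness fails.** By Section 3, $D(P_5;x)=x^2(x^3+5x^2+8x+3)$, and the cubic factor has discriminant $-31<0$, so it has nonreal roots. ∎
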